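\title{The Lie module is asymptotically projective}

\begin{abstract}
Let $F$ be a field of prime characteristic $p$, and let $\mathrm{Lie}(n)$ be the multilinear part of degree $n$ of the free Lie algebra over $F$, a module of dimension $(n-1)!$ for the symmetric group $\mathfrak S_n$. We prove that the proportion of $\mathrm{Lie}(n)$ occupied by a maximal projective submodule tends to $1$ as $n\to\infty$ through all positive integers, in particular through the powers of $p$. The missing proportion is $O\big(n^{-(p-1)/201}(\log n)^{p-1}\big)$, and it is zero exactly when $p\nmid n$. The proof replaces the free Lie algebra by the subalgebra generated by its components of large degree prime to $p$ and resolves this subalgebra by its Chevalley--Eilenberg complex.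
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F$ be a field of prime characteristic $p$, and let $E$ be the natural module for $\mathrm{GL}_N(F)$, with basis $x_1,\dots,x_N$. The tensor algebra $T=\bigoplus_{i\ge0}E^{\otimes i}$ is a Lie algebra under $[u,v]=uv-vu$. Let $L$ be the Lie subalgebra of $T$ generated by $E$, and put $L^i=L\cap E^{\otimes i}$. For $1\le n\le N$, the \emph{Lie module} $\mathrm{Lie}(n)$ is the subspace of $L^n$ spanned by the Lie monomials (iterated brackets) of degree $n$ in which each of $x_1,\dots,x_n$ occurs exactly once; it is the image of $L^n$ under the Schur functor. It does not depend on $N$, it has dimension $(n-1)!$, and $\mathfrak S_n$ acts on it by permuting the indices. We write this as a left action, $\sigma x_i=x_{\sigma(i)}$; left and right modules over a group algebra correspond through $g\mapsto g^{-1}$.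

Let $\mathrm{Lie}^{\max}(n)$ be a maximal projective submodule of $\mathrm{Lie}(n)$. Since $F\mathfrak S_n$ is self-injective, $\mathrm{Lie}^{\max}(n)$ is the sum of the projective summands in a Krull--Schmidt decomposition of $\mathrm{Lie}(n)$, so its dimension is well defined. The number
\[
\delta_n=1-\frac{\dim\mathrm{Lie}^{\max}(n)}{(n-1)!}
\]
is the proportion of $\mathrm{Lie}(n)$ that is not projective.

How large should $\delta_n$ be? The restriction of $\mathrm{Lie}(n)$ to $\mathfrak S_{n-1}$ is free of rank one, and it follows that $\mathrm{Lie}(n)$ is projective exactly when $p\nmid n$ (Corollary~\ref{cor:proj}). For $p\mid n$ the first cases are as bad as possible. The dimension of a projective $F\mathfrak S_n$-module is divisible by $p^{e}$, where $e=v_p(n!)$ is the exponent of $p$ in $n!$. So $\delta_2=1$ for $p=2$, where $\dim\mathrm{Lie}(2)=1$, and $\delta_3=1$ for $p=3$, where $\dim\mathrm{Lie}(3)=2$. But this obstruction fades: it only prescribes the dimension of the non-projective part modulo $p^e$, and $p^e\le p^n$ is negligible against $(n-1)!$. One is led to guess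 that $\delta_n\to0$.

It is known that $\delta_n\to0$ as $n\to\infty$ through the integers that are not powers of $p$, and it has been conjectured that the restriction on $n$ can be removed; the problem is posed in \cite{BLT}. We prove the conjecture. The proof treats all multiples of $p$ alike and does not use the known result.

\begin{theorem}\label{thm:main}
We have $\displaystyle\lim_{n\to\infty}\frac{\dim\mathrm{Lie}^{\max}(n)}{\dim\mathrm{Lie}(n)}=1$, the limit being taken over all positive integers $n$.
\end{theorem}

\begin{theorem}\label{thm:quant}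
\begin{enumerate}
\item[(a)] There is a constant $A_p$, depending only on $p$, such that
\[
\delta_n\le A_p\,n^{-(p-1)/201}(\log n)^{p-1}\qquad(n\ge2).
\]
\item[(b)] If $p\nmid n$, then $\delta_n=0$. If $p\mid n$, then $\delta_n\ge p^{n/p-1}(n/p-1)!/(n-1)!>0$. So $\dim\mathrm{Lie}^{\max}(n)/\dim\mathrm{Lie}(n)=1$ if and only if $p\nmid n$.
\end{enumerate}
\end{theorem}

The idea is to build projective modules inside $\mathrm{Lie}(n)$ from the projective modules $\mathrm{Lie}(a)$ with $p\nmid a$. Fix $k$, let $K$ be the Lie subalgebra of $L$ generated by all $L^i$ with $i\ge k$ and $p\nmid i$, and let $K(n)=K\cap\mathrm{Lie}(n)$. For $p\mid n$ the Chevalley--Eilenberg complex of $K$ resolves $K(n)$ by induced tensor products of the modules $K(a)$ with $a<n$ (Section~\ref{sec:K}). Counting dimensions in this resolution shows that $K(n)$ fills all but a proportion $8e^{-n/(20k)}$ of $\mathrm{Lie}(n)$ (Section~\ref{sec:codim}). The terms of the resolution are projective unless some degree $a$ is repeated at least $p$ times or the non-projective part of some $K(a)$ is involved. To turn this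 into an estimate we introduce a norm that measures non-projectivity and behaves well along resolutions (Section~\ref{sec:norm}), and obtain a recursive bound for the norm of $K(n)$ (Section~\ref{sec:rec}). The bound is small when $k$ is large, so Theorem~\ref{thm:main} follows by letting both $k$ and $n/k$ tend to infinity (Section~\ref{sec:main}). Part (a) of Theorem~\ref{thm:quant} also implies Theorem~\ref{thm:main}; it needs a finer analysis of the same recursion (Section~\ref{sec:rate}). Part (b) is a character computation (Section~\ref{sec:lower}).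

\section{Projective modules and a basis of the Lie module}\label{sec:prelim}

Modules over group algebras are finite-dimensional, and $\otimes$ is taken over $F$. If $M$ is an $FG$-module and $M'$ an $FG'$-module, then $M\boxtimes M'$ is $M\otimes M'$ as an $F[G\times G']$-module. We use the following standard facts about a finite group $G$ and a subgroup $H$.

\begin{enumerate}
\item[(P1)] An $FG$-module is projective if and only if it is injective. Hence every projective submodule and every projective quotient is a direct summand. By the Krull--Schmidt theorem, $M=P\oplus N$ with $P$ projective and $N$ \emph{projective-free} (without nonzero projective summands), and $P$, $N$ are unique up to isomorphism. We put $c_0(M)=\dim N$. Thus $\delta_n=c_0(\mathrm{Lie}(n))/(n-1)!$.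
\item[(P2)] Induction $\mathrm{Ind}_H^G$ is exact; induction, restriction and $\boxtimes$ preserve projectivity; and $M\otimes\mathrm{Ind}_H^GF\cong\mathrm{Ind}_H^G\mathrm{Res}_HM$ for every $FG$-module $M$.
\item[(P3)] If $p\nmid[G:H]$, then $M$ is a direct summand of $\mathrm{Ind}_H^G\mathrm{Res}_HM$: the map $g\otimes m\mapsto gm$ is split by $m\mapsto[G:H]^{-1}\sum_{gH}g\otimes g^{-1}m$. Hence $M$ is projective if $\mathrm{Res}_HM$ is.
\item[(P4)] If $S$ is a $p$-group, then $FS$ is a local ring, so projective $FS$-modules are free. Hence the dimension of a projective $FG$-module is divisible by the order of a Sylow $p$-subgroup of $G$.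
\end{enumerate}

\begin{lemma}\label{lem:basis}
Over any field, the left-normed brackets $b_\sigma=[\dots[[x_1,x_{\sigma(2)}],x_{\sigma(3)}],\dots,x_{\sigma(n)}]$, where $\sigma$ runs over the permutations of $\{2,\dots,n\}$, form a basis of $\mathrm{Lie}(n)$. In this basis the elements of $\mathfrak S_n$ act by integer matrices that do not depend on the field.
\end{lemma}

\begin{proof}
Let $\mathcal I$ be the set of integer combinations of left-normed brackets in distinct variables that begin with $x_1$. If $u\in\mathcal I$ and $v$ is a Lie monomial in distinct further variables, then $[u,v]\in\mathcal I$. This holds by definition if $v$ is a variable, and it follows by induction on $\deg v$ from the Jacobi identity $[u,[v',v'']]=[[u,v'],v'']-[[u,v''],v']$. A Lie monomial of degree at least $2$ in distinct variables including $x_1$ equals $\pm[u,v]$ with $x_1$ occurring in $u$, so it lies in $\mathcal I$ by induction on the degree. Hence the $b_\sigma$ span, with integer coefficients independent of the field. When $b_\sigma$ is expanded by $[w,x_j]=wx_j-x_jw$, a word beginning with $x_1$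 arises only if $wx_j$ is chosen each time. So $x_1x_{\sigma(2)}\cdots x_{\sigma(n)}$ is the only such word in $b_\sigma$, with coefficient $1$, and the $b_\sigma$ are linearly independent.
\end{proof}

\begin{corollary}\label{cor:proj}
The module $\mathrm{Lie}(n)$ is projective if and only if $p\nmid n$.
\end{corollary}

\begin{proof}
The stabilizer $\mathfrak S_{n-1}$ of $1$ permutes the $b_\sigma$ regularly, so the restriction of $\mathrm{Lie}(n)$ to it is free. Its index is $n$, so (P3) applies if $p\nmid n$. If $p\mid n$, then $v_p((n-1)!)<v_p(n!)$, and (P4) excludes projectivity.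
\end{proof}

\section{A subalgebra generated in degrees prime to $p$}\label{sec:K}

Fix $k\ge2$, and let $K\subseteq L$ be the Lie subalgebra generated by $\bigoplus_{i\ge k,\ p\nmid i}L^i$. The generating subspace is graded by multidegree in $x_1,\dots,x_N$ and stable under $\mathfrak S_N$, so $K$ has both properties. For $X\subseteq\{1,\dots,N\}$ let $K_X$ be the component of $K$ of degree $1$ in each $x_i$ with $i\in X$ and degree $0$ in the other variables. It is spanned by brackets of generators that involve only the variables indexed by $X$, so it does not depend on $N$ and, up to relabeling, depends only on $|X|$. Put $K(a)=K_{\{1,\dots,a\}}$, an $F\mathfrak S_a$-submodule of $\mathrm{Lie}(a)$. The definition gives three facts.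
\begin{enumerate}
\item[(K1)] $K(a)=0$ for $a<k$.
\item[(K2)] If $a\ge k$ and $p\nmid a$, then $K(a)=\mathrm{Lie}(a)$, which is projective by Corollary~\ref{cor:proj}.
\item[(K3)] If $p\mid a$, then $K(a)\subseteq[K,K]$, because $K$ is the sum of the generating subspace and the graded subspace $[K,K]$, and no generator has degree $a$. In particular $K(a)=0$ if $p\mid a$ and $a<2k$.
\end{enumerate}
By (K3), for $p\mid n$ the bracket maps the multilinear part of $\Lambda^2(K)$ onto $K(n)$. To control $K(n)$ we need the kernel of this map, and the kernel of the next map, and so on. Lie algebra homology supplies all of them at once.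

\subsection*{The Chevalley--Eilenberg complex}
Let $\mathfrak g$ be a Lie algebra over $F$ (with $[y,y]=0$), and $U(\mathfrak g)$ its enveloping algebra. The Poincar\'e--Birkhoff--Witt (PBW) theorem says that the ordered monomials in any ordered basis of $\mathfrak g$ form a basis of $U(\mathfrak g)$. The complex $U(\mathfrak g)\otimes\Lambda^\bullet(\mathfrak g)$ with differential
\begin{align*}
d(u\otimes y_1\wedge\dots\wedge y_s)&=\sum_i(-1)^{i+1}uy_i\otimes y_1\wedge\cdots\widehat{y_i}\cdots\wedge y_s\\
&\quad+\sum_{i<j}(-1)^{i+j}u\otimes[y_i,y_j]\wedge y_1\wedge\cdots\widehat{y_i}\cdots\widehat{y_j}\cdots\wedge y_s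
\end{align*}
is a free resolution of the trivial left $U(\mathfrak g)$-module $F$ \cite[Ch.~XIII, Theorem~7.1]{CE}. The characteristic plays no role, for the following reason. Filter the complex by the subcomplexes $\sum_sU_{m-s}\otimes\Lambda^s$, where $U_i$ is spanned by products of at most $i$ elements of $\mathfrak g$. The second sum in $d$ lowers the filtration, so by PBW the associated graded complex is the Koszul complex $\mathrm{Sym}(\mathfrak g)\otimes\Lambda^\bullet(\mathfrak g)$. This is a direct limit, over finite subsets of a basis of $\mathfrak g$, of tensor products of complexes $0\to F[e]\otimes e\to F[e]\to0$, each given by multiplication by the basis element $e$ and so having homology $F$ in degree $0$. By the K\"unneth theorem the graded pieces with $m\ge1$ are exact, and exactness passes to the filtered complex by induction on $m$.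

Applying $F\otimes_{U(\mathfrak g)}-$ kills the first sum in $d$. So $\Lambda^\bullet(\mathfrak g)$, with the differential given by the second sum, has homology $\mathrm{Tor}^{U(\mathfrak g)}_\bullet(F,F)$. This differential is zero on $\Lambda^1$ and minus the bracket on $\Lambda^2$, so the first homology is $\mathfrak g/[\mathfrak g,\mathfrak g]$.

For a multigraded space $V$ write $V_{[n]}$ for the component of degree $1$ in each of $x_1,\dots,x_n$ and $0$ in the other variables. The wreath product $\mathfrak S_a\wr\mathfrak S_l\le\mathfrak S_{al}$ is the stabilizer of a partition into $l$ blocks of size $a$. It acts on $M^{\otimes l}$, for an $F\mathfrak S_a$-module $M$, with the base group $\mathfrak S_a^l$ acting factorwise and $\mathfrak S_l$ permuting the factors; $\mathrm{sgn}_l$ denotes the sign module of $\mathfrak S_l$, inflated to the wreath product.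

\begin{proposition}\label{prop:CE}
For every $n\ge1$ there is an exact sequence of $F\mathfrak S_n$-modules
\begin{equation}\label{eq:CE}
0\to\Lambda^n(K)_{[n]}\to\dots\to\Lambda^2(K)_{[n]}\to K(n)\to(K/[K,K])_{[n]}\to0,
\end{equation}
whose last term is $0$ if $p\mid n$. Moreover
\begin{equation}\label{eq:terms}
\Lambda^s(K)_{[n]}\cong\bigoplus_{(l_a)}\mathrm{Ind}_{\prod_a\mathfrak S_a\wr\mathfrak S_{l_a}}^{\mathfrak S_n}\Big(\bigotimes_{a}\big(K(a)^{\otimes l_a}\otimes\mathrm{sgn}_{l_a}\big)\Big),
\end{equation}
the sum being over all $(l_a)_{a\ge k}$ with $l_a\ge0$, $\sum_al_a=s$ and $\sum_aal_a=n$.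
\end{proposition}

\begin{proof}
It is a standard fact that $L$ is the free Lie algebra on $E$ and that $T=U(L)$. Extend an ordered basis of $K$ to one of $L$, with the elements of $K$ first. By PBW the ordered monomials in the added elements form a basis of $T$ as a left $U(K)$-module. Multiplication maps $T\otimes E$ isomorphically onto $\bigoplus_{i\ge1}E^{\otimes i}$, so $0\to T\otimes E\to T\to F\to0$ is a free resolution of $F$ over $U(K)$ of length one. Hence $\mathrm{Tor}_s^{U(K)}(F,F)=0$ for $s\ge2$, that is, $\Lambda^\bullet(K)$ is exact in degrees $s\ge2$. Its differential preserves multidegrees and commutes with the permutations of the variables, so taking $N\ge n$ and passing to the component $[n]$ gives \eqref{eq:CE}. The last term vanishes for $p\mid n$ by (K3).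

A product of $s$ multihomogeneous elements of $K$ lies in the component $[n]$ exactly when the factors lie in $K_{X_1},\dots,K_{X_s}$ for a set partition $\{X_1,\dots,X_s\}$ of $\{1,\dots,n\}$. The blocks are distinct, so the factors come from distinct homogeneous components of $K$, and
\[
\Lambda^s(K)_{[n]}=\bigoplus_{\{X_1,\dots,X_s\}}K_{X_1}\wedge\dots\wedge K_{X_s},\qquad K_{X_1}\wedge\dots\wedge K_{X_s}\cong K_{X_1}\otimes\dots\otimes K_{X_s}.
\]
The group $\mathfrak S_n$ permutes the summands. An orbit consists of the partitions with $l_a$ blocks of size $a$ for each $a$, and by (K1) only $a\ge k$ matters. The sum over an orbit is induced from the stabilizer $\prod_a\mathfrak S_a\wr\mathfrak S_{l_a}$ of one partition. An element of the stabilizer permutes blocks of equal size, and restoring the order of the wedge factors produces the sign of that permutation. This is \eqref{eq:terms}.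
\end{proof}

Put $\kappa_a=\dim K(a)/a!\le1/a$. The summand of \eqref{eq:terms} indexed by $(l_a)$ has dimension
\begin{equation}\label{eq:dimterm}
n!\prod_a\frac{\kappa_a^{l_a}}{l_a!}\ \le\ n!\prod_a\frac1{a^{l_a}\,l_a!},
\end{equation}
and the right side is the number of permutations in $\mathfrak S_n$ with $l_a$ cycles of length $a$. This explains the role of $k$. For $k=1$ the definition would give $K=L$, equality would hold in \eqref{eq:dimterm}, and the modules $\Lambda^s(L)_{[n]}$ would have total dimension $n!$, which is $n$ times $\dim\mathrm{Lie}(n)$. Discarding small degrees restricts us to permutations all of whose cycles are long.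

\begin{example}[two blocks]\label{ex:two}
Let $p\mid n$ and $2k\le n<3k$. Then $\Lambda^s(K)_{[n]}=0$ for $s\ge3$, so $K(n)\cong\Lambda^2(K)_{[n]}$. The block sizes $a$ and $n-a$ lie in $[k,2k)$, and $p$ divides both or neither; by (K2) and (K3), only $a$ with $p\nmid a$ contribute. For $a<n/2$ the summand is $\mathrm{Ind}_{\mathfrak S_a\times\mathfrak S_{n-a}}^{\mathfrak S_n}\big(\mathrm{Lie}(a)\boxtimes\mathrm{Lie}(n-a)\big)$, projective by (P2), of dimension $n!/(a(n-a))=(n-1)!\,\big(\frac1a+\frac1{n-a}\big)$. Therefore
\[
1-\delta_n\ \ge\sum_{k\le a\le n-k,\ p\nmid a,\ a\ne n/2}\frac1a .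
\]
For $p=2$, $n=8$, $k=3$ this gives a projective submodule of $\mathrm{Lie}(8)$ of dimension $7!\,(\frac13+\frac15)=2688$. With $k=\lfloor n/3\rfloor+1$ and $n\to\infty$, the sum of $1/a$ over $k\le a\le n-k$ tends to $\log2$ and the multiples of $p$ contribute $(\log 2)/p$ in the limit, so a proportion tending to $(1-\frac1p)\log2$ is already projective, for powers of $p$ as for other multiples.

The remaining case $a=n/2$, $p\nmid a$, forces $p=2$. The summand is induced from $\mathfrak S_a\wr\mathfrak S_2$, in which the base group has even index, and (P3) is not available. Projectivity can indeed fail: for $n=6$, $k=3$ the summand has dimension $10\cdot2^2=40$, which is not divisible by $16=2^{v_2(6!)}$. But by \eqref{eq:dimterm} its dimension is $n!/(2a^2)=\frac2n(n-1)!$, a negligible proportion for large $n$.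
\end{example}

\begin{example}[three blocks]\label{ex:three}
Let $p=3$, $k=2$, $n=6$. Here $K(2)=\mathrm{Lie}(2)$, $K(3)=0$, $K(4)=\mathrm{Lie}(4)$, and \eqref{eq:CE} reads
\[
0\to\mathrm{Ind}_{\mathfrak S_2\wr\mathfrak S_3}^{\mathfrak S_6}\big(\mathrm{Lie}(2)^{\otimes3}\otimes\mathrm{sgn}_3\big)\to\mathrm{Ind}_{\mathfrak S_2\times\mathfrak S_4}^{\mathfrak S_6}\big(\mathrm{Lie}(2)\boxtimes\mathrm{Lie}(4)\big)\to K(6)\to0 .
\]
The dimensions are $15$, $90$ and $75$, so $K(6)$ has codimension $45$ in $\mathrm{Lie}(6)$, a proportion $3/8$. The middle term is projective. The left term $A$, in which the block size $2$ is repeated $p=3$ times, is not, since $9\nmid15$. The non-projective part of $K(6)$ is not $A$ itself but that of the cokernel of an embedding of $A$ in an injective module, and its size is not visible from $\dim A$. This is why Section~\ref{sec:norm} measures a module together with all its iterated cokernels.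
\end{example}

\section{The codimension of $K(n)$}\label{sec:codim}

The Euler characteristic of \eqref{eq:CE} determines $\dim K(n)$ for $p\mid n$ from the smaller $\dim K(a)$. Generating functions solve this recursion. Define
\[
\sigma(x)=\sum_{a\ge k}\frac{x^a}a,\quad h(x)=\sum_{1\le i<k}\frac{x^i}i,\quad e^{-\sigma(x)}=1-\sum_{a\ge1}z_ax^a,\quad Y(x)=\sum_{p\mid a}z_ax^a,
\]
and let $u_j=[x^j]e^{h(x)}$, where $[x^j]$ denotes the coefficient of $x^j$. Expanding the exponential shows that $u_j$ is the sum of $\prod_i1/(i^{l_i}l_i!)$ over the cycle types of $\mathfrak S_j$ with all cycles shorter than $k$: it is the proportion of permutations of $j$ points without a cycle of length $k$ or more.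

\begin{lemma}\label{lem:gf}
\begin{enumerate}
\item[(a)] If $p\mid n$ and $n\ge k$, then $\displaystyle\frac{\dim(\mathrm{Lie}(n)/K(n))}{(n-1)!}=[x^n]\frac{xY'(x)}{1-Y(x)}$.
\item[(b)] $z_a=0$ for $a<k$, and $z_a=u_{a-k}/a$ for $a\ge k$.
\item[(c)] The sequence $(u_j)$ is non-increasing, and $0\le u_j\le1/\lfloor j/k\rfloor!$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\kappa(x)=\sum_a\kappa_ax^a$. By \eqref{eq:dimterm} and the multinomial theorem, $\dim\Lambda^s(K)_{[n]}=n!\,[x^n]\kappa(x)^s/s!$. The alternating sum of dimensions in \eqref{eq:CE} vanishes, so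
\[
1-e^{-\kappa(x)}=\sum_{s\ge1}(-1)^{s-1}\frac{\kappa(x)^s}{s!}=\sum_{n\ge1}\dim(K/[K,K])_{[n]}\,\frac{x^n}{n!},
\]
and the right side has no term $x^n$ with $p\mid n$. Let $\gamma(x)=\sum_{a\ge k}(\frac1a-\kappa_a)x^a$, so that $\kappa=\sigma-\gamma$ by (K1). By (K2), $\gamma$ is a series in $x^p$. In $e^{-\kappa}=e^{-\sigma}e^{\gamma}$ keep only the exponents divisible by $p$: the left side gives $1$ and the right side gives $(1-Y)e^\gamma$. Hence $\gamma=-\log(1-Y)$. The left side in (a) is $n(\frac1n-\kappa_n)=[x^n]x\gamma'(x)$, and $\gamma'=Y'/(1-Y)$.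

(b) Since $\sigma+h=-\log(1-x)$, we have $e^{-\sigma}=(1-x)e^h$. Since $x\sigma'=x^k/(1-x)$, differentiation gives $\sum_aaz_ax^a=x\sigma'e^{-\sigma}=x^ke^h$.

(c) The series $h$ has nonnegative coefficients, so $u_j\ge0$. Comparing coefficients in $(1-x)e^h=1-\sum z_ax^a$ gives $u_0=1$ and $u_j=u_{j-1}-z_j\le u_{j-1}$. From $x(e^h)'=(x+\dots+x^{k-1})e^h$ we get, for $j\ge k$, that $ju_j=u_{j-1}+\dots+u_{j-k+1}\le ku_{j-k}$. So $u_j\le u_{j-k}/\lfloor j/k\rfloor$, and the bound follows by iteration from $u_j\le1$.
\end{proof}

In Example~\ref{ex:three} we have $h=x$, $u_j=1/j!$, $z_3=\frac13$, $6z_6=\frac1{24}$, and the formula gives $6z_6+3z_3\cdot z_3=\frac1{24}+\frac13=\frac38$, as found there.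

The function $(1-x)e^{h}$ is entire and vanishes at $x=1$, so the numbers $z_a\ge0$ sum to $1$. They are non-increasing for $a\ge k$ by (b) and (c), so the multiples of $p$ carry only about $1/p\le1/2$ of the sum. This leaves room: $Y$ stays below $1$ at a point $\rho$ slightly larger than $1$, and then the coefficients in (a) decay like $\rho^{-n}$.

\begin{proposition}\label{prop:codim}
If $k\ge\max(p,10)$, $p\mid n$ and $n\ge k$, then $\dim(\mathrm{Lie}(n)/K(n))\le8e^{-n/(20k)}(n-1)!$.
\end{proposition}

\begin{proof}
Let $\lambda=1/20$ and $\rho=e^{\lambda/k}$. We use $e^y-1\le ye^y$ for $y\ge0$, and $e^\lambda\le1.052$, $\lambda e^\lambda\le0.053$, $e^{2\lambda}\le1.106$.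

\emph{The full sum at $\rho$.} For $i<k$ we have $(\rho^i-1)/i\le\lambda e^\lambda/k$, so $h(\rho)\le\sum_{i<k}\frac1i+0.053\le1.053+\log k$. Also $\rho-1\le0.053/k$. Hence
\[
\sum_az_a\rho^a=1+(\rho-1)e^{h(\rho)}\le1+0.053\,e^{1.053}\le1.2 .
\]

\emph{The multiples of $p$.} Let $a_0$ be the least multiple of $p$ with $a_0\ge k$. As $p\le k$, we have $a_0\le2k$, so $z_{a_0}\rho^{a_0}\le e^{2\lambda}/k\le0.1106$. For a multiple $a>a_0$ of $p$, the $p$ integers $i\in[a-p+1,a]$ are at least $k$, so $z_a\rho^a\le\rho^{p-1}z_i\rho^i$; average this over $i$. The intervals for different $a$ are disjoint, and $\rho^{p-1}\le e^\lambda$ since $p\le k$. Therefore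
\[
Y(\rho)\le0.1106+\frac{\rho^{p-1}}p\sum_iz_i\rho^i\le0.1106+\frac{1.052}2\cdot1.2\le\frac34 .
\]
Write $1/(1-Y)=\sum_jt_jx^j$. Then $t_j\ge0$ and $\sum_jt_j\rho^j=1/(1-Y(\rho))\le4$.

\emph{The numerator.} The coefficient of $x^a$ in $xY'$ is $u_{a-k}$ for $p\mid a$, $a\ge k$, and $0$ otherwise. With $v=\lfloor a/k\rfloor-1$ we have $a/k<v+2$, so $u_{a-k}\rho^a\le e^{2\lambda}e^{\lambda v}/v!\le e^{3\lambda}\le2$, the quotient $e^{\lambda v}/v!$ being largest at $v=1$.

By Lemma~\ref{lem:gf}(a), the proportion in question is
\[
\rho^{-n}\sum_{a+j=n,\ p\mid a,\ a\ge k}(u_{a-k}\rho^a)(t_j\rho^j)\le2\cdot4\cdot\rho^{-n}=8e^{-n/(20k)}.\qedhere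
\]
\end{proof}

\section{A norm that measures non-projectivity}\label{sec:norm}

Let $G$ be a finite group and $M$ an $FG$-module. Let $\Omega^0M$ be the projective-free part of $M$. If $M\subseteq I$ and $M\subseteq I'$ with $I,I'$ injective, the pushout of $I\leftarrow M\to I'$ is isomorphic to both $I\oplus I'/M$ and $I'\oplus I/M$. So the projective-free part of $I/M$ depends only on $M$; it is the Heller translate $\Omega^{-1}M$. The operation $\Omega^{-1}$ is additive on direct sums and kills projectives. Let $\Omega^{-j}$ be its $j$-th iterate and put $c_j(M)=\dim\Omega^{-j}M$ for $j\ge0$. Then $c_j$ is additive on direct sums, vanishes on projectives, and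
\begin{equation}\label{eq:shift}
c_j(M)=c_{j-1}(I/M)\qquad(j\ge1,\ M\subseteq I\text{ injective}).
\end{equation}

\begin{lemma}\label{lem:ses}
Let $0\to A\to B\to C\to0$ be exact, let $H\le G$, and let $j\ge0$. Then
\[
c_j(B)\le c_j(A)+c_j(C),\qquad c_j(C)\le c_j(B)+c_{j+1}(A),\qquad c_j(\mathrm{Ind}_H^GM)\le[G:H]\,c_j(M)
\]
for every $FH$-module $M$.
\end{lemma}

\begin{proof}
\emph{First inequality, $j=0$.} If $P$ is a projective summand of $A$, then $B\cong P\oplus B/P$ by (P1), and $0\to A/P\to B/P\to C\to0$ is exact. If $C=C'\oplus P$ with $P$ projective and $B'$ is the preimage of $C'$, then $B\cong B'\oplus P$ and $0\to A\to B'\to C'\to0$ is exact. Neither step changes the three values of $c_0$. So we may assume that $A$ and $C$ are projective-free, and then $c_0(B)\le\dim B=c_0(A)+c_0(C)$.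

\emph{First inequality, $j\ge1$.} Embed $A\subseteq I$ and $C\subseteq J$ in injectives and extend $A\to I$ to $B\to I$. The resulting map $B\to I\oplus J$ is injective, and the snake lemma gives an exact sequence $0\to I/A\to(I\oplus J)/B\to J/C\to0$. Now use \eqref{eq:shift} and induction on $j$.

\emph{Second inequality.} Let $Y$ be the pushout of $B\leftarrow A\to I$. The sequence $0\to I\to Y\to C\to0$ splits, so $c_j(C)=c_j(Y)$. The sequence $0\to B\to Y\to I/A\to0$ and the first inequality give $c_j(Y)\le c_j(B)+c_j(I/A)=c_j(B)+c_{j+1}(A)$.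

\emph{Third inequality.} For $j=0$, induce the decomposition $M=P\oplus\Omega^0M$ and use (P2). For $j\ge1$, induce an embedding $M\subseteq I$; the cokernel is $\mathrm{Ind}_H^G(I/M)$, and \eqref{eq:shift} and induction on $j$ apply.
\end{proof}

The shift from $c_j$ to $c_{j+1}$ in the second inequality means that no single $c_j$ can be carried through a recursion. A geometrically weighted sum of all of them can, at the price of a factor $2$. Put
\[
\|M\|=\sum_{j\ge0}2^{-j}c_j(M).
\]
To estimate the norm of tensor products we compare it with a multiplicative quantity. For a cochain complex $W^\bullet=(W^0\to W^1\to\cdots)$ let $|W^\bullet|=\sum_{l\ge0}2^{-l}\dim W^l$ be its \emph{size}. The size of a tensor product of complexes is the product of the sizes. An \emph{injective coresolution} of $M$ is an exact sequence $0\to M\to W^0\to W^1\to\cdots$ with all $W^l$ injective. It is \emph{minimal} if each $W^l$ is an injective hull of the image of the preceding map. The minimal coresolution of a direct sum is the sum of the minimal coresolutions, and it is a direct summand of any other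 coresolution.

\begin{lemma}\label{lem:norm}
\begin{enumerate}
\item[(a)] $c_0(M)\le\|M\|$; the norm is additive on direct sums and vanishes on projectives; and $\|\mathrm{Ind}_H^GM\|\le[G:H]\,\|M\|$.
\item[(b)] If $0\to C_t\to\dots\to C_2\to B\to0$ is exact, then $\|B\|\le\sum_{s=2}^t2^{s-2}\|C_s\|$.
\item[(c)] If $W^\bullet$ is an injective coresolution of $M$, then $\|M\|\le2|W^\bullet|$.
\item[(d)] If $N$ is projective-free with minimal injective coresolution $I^\bullet$, then $|I^\bullet|\le3\|N\|$.
\item[(e)] If $p^e$ is the order of a Sylow $p$-subgroup of $G$, then the minimal injective coresolution $Q^\bullet$ of the trivial module $F$ has size at most $|G|\,2^e$. For $G=\mathfrak S_m$ the size is at most $m!\,2^m$.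
\item[(f)] $\|M\|<\infty$ for every $M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) follows from the properties of the $c_j$.

(b) For $0\to A\to B'\to C\to0$, Lemma~\ref{lem:ses} gives $\|C\|\le\|B'\|+\sum_j2^{-j}c_{j+1}(A)\le\|B'\|+2\|A\|$. Let $Z_s$ be the image of $C_s$ under the outgoing map, so $Z_2=B$ and $Z_{t+1}=0$. The sequences $0\to Z_{s+1}\to C_s\to Z_s\to0$ give $\|Z_s\|\le\|C_s\|+2\|Z_{s+1}\|$; iterate.

(c) By \eqref{eq:shift}, $c_j(M)$ for $j\ge1$ is $c_0$ of the image of $W^{j-1}\to W^j$, so $c_j(M)\le\dim W^{j-1}$. Also $c_0(M)\le\dim M\le\dim W^0$. Thus $\|M\|\le|W^\bullet|+\frac12|W^\bullet|$.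

(d) The cokernel of an injective hull $M\subseteq I$ is projective-free: a nonzero projective summand of $I/M$ would lift to a submodule of $I$ meeting $M$ trivially, whereas $M$ is essential in $I$. Hence there are exact sequences $0\to\Omega^{-l}N\to I^l\to\Omega^{-l-1}N\to0$, starting with $\Omega^0N=N$. So $\dim I^l=c_l(N)+c_{l+1}(N)$ and $|I^\bullet|\le\|N\|+2\|N\|$.

(e) Let $S$ be a group of order $p^e$. We claim that $\dim H^l(S,F)$ is at most the coefficient of $x^l$ in $(1-x)^{-e}$. This is true for $e=0$. For $e\ge1$ let $Z$ be a central subgroup of order $p$. The Lyndon--Hochschild--Serre spectral sequence has $E_2^{i,j}=H^i(S/Z,H^j(Z,F))$ and converges to $H^{i+j}(S,F)$. Each $H^j(Z,F)$ is one-dimensional, hence the trivial module for the $p$-group $S/Z$. So $\dim H^l(S,F)\le\sum_{i\le l}\dim H^i(S/Z,F)$, and taking partial sums corresponds to multiplying by $(1-x)^{-1}$. The $l$-th term of the minimal projective resolution of $F$ over $FS$ is free of rank $\dim H^l(S,F)$. Its dual is an injective coresolution of $F$ of size at most $|S|(1-\frac12)^{-e}=|S|\,2^e$. Now let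 $S$ be a Sylow $p$-subgroup of $G$ and induce to $G$: this is an injective coresolution of $\mathrm{Ind}_S^GF$ of size at most $|G|\,2^e$. By (P3), $F$ is a summand of $\mathrm{Ind}_S^GF$, so $Q^\bullet$ is a summand of this complex. Finally $v_p(m!)\le m$.

(f) By (P2) with $H=1$, the tensor product of $M$ with a free module is free. So $M\otimes Q^\bullet$ is an injective coresolution of $M$, and (c) and (e) apply.
\end{proof}

\section{The recursion}\label{sec:rec}

Keep $k\ge2$ fixed. Write $K(a)=P_a\oplus N_a$ with $P_a$ projective and $N_a$ projective-free, and put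
\[
\nu_a=\frac{\|K(a)\|}{a!}=\frac{\|N_a\|}{a!}.
\]
These numbers depend on $k$. By (K1) and (K2), $\nu_a=0$ if $a<k$ or $p\nmid a$. The quantity we want to bound is $n\nu_n=\|K(n)\|/(n-1)!$.

Expanding each factor $K(a)$ in \eqref{eq:terms} as $P_a\oplus N_a$ leads to the following bookkeeping. A \emph{configuration} is a pair $\omega=(m,b)$ of finitely supported functions from $\{k,k+1,\dots\}$ to $\mathbb Z_{\ge0}$. We think of it as a partition with parts of two types: it has $m_a$ \emph{P-parts} and $b_a$ \emph{N-parts} of size $a$. Its \emph{degree} is $|\omega|=\sum_aa(m_a+b_a)$. It is \emph{bad} if $b\ne0$ or some $m_a\ge p$. Let $\mathcal C_n$ be the set of bad configurations of degree $n$ with at least two parts.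

\begin{proposition}\label{prop:rec}
If $p\mid n$, then
\[
\nu_n\le\frac12\sum_{(m,b)\in\mathcal C_n}\ \prod_a\Big(\frac4a\Big)^{m_a}(12\nu_a)^{b_a}\qquad(0^0=1).
\]
\end{proposition}

\begin{proof}
\emph{Decomposition.} The module $(P_a\oplus N_a)^{\otimes l}$ is a direct sum over the subsets of $\{1,\dots,l\}$ that record which factors lie in $P_a$. The group $\mathfrak S_a\wr\mathfrak S_l$ permutes the summands; the subsets of size $m$ form an orbit, with stabilizer $(\mathfrak S_a\wr\mathfrak S_m)\times(\mathfrak S_a\wr\mathfrak S_{b})$ where $b=l-m$, and $\mathrm{sgn}_l$ restricts to $\mathrm{sgn}_m\boxtimes\mathrm{sgn}_b$. By transitivity of induction, \eqref{eq:terms} becomes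
\[
\Lambda^s(K)_{[n]}\cong\bigoplus_{(m,b)}\mathrm{Ind}_H^{\mathfrak S_n}X,\qquad X=\bigotimes_a\big(P_a^{\otimes m_a}\otimes\mathrm{sgn}_{m_a}\big)\otimes\big(N_a^{\otimes b_a}\otimes\mathrm{sgn}_{b_a}\big),
\]
summed over the configurations of degree $n$ with $s$ parts, where $H=\prod_a(\mathfrak S_a\wr\mathfrak S_{m_a})\times(\mathfrak S_a\wr\mathfrak S_{b_a})$. The base group $B=\prod_a\mathfrak S_a^{m_a+b_a}$ is normal in $H$, with $H/B\cong\prod_a\mathfrak S_{m_a}\times\mathfrak S_{b_a}$, and
\begin{equation}\label{eq:index}
[\mathfrak S_n:H]=\frac{n!}{\prod_a a!^{\,m_a+b_a}\,m_a!\,b_a!}.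
\end{equation}

\emph{Configurations that are not bad.} If $b=0$ and all $m_a<p$, then $\mathrm{Res}_BX$ is projective by (P2) and $[H:B]=\prod_am_a!$ is prime to $p$. So $X$ is projective by (P3) and contributes nothing to the norm.

\emph{A coresolution of $X$ in general.} The natural candidate is the tensor product of coresolutions of the factors. Two things must be arranged: the permutations of the factors must act on it, and its terms, which are injective over $B$, must be made injective over $H$.

For the first, let $I^\bullet$ be a cochain complex of $F\Gamma$-modules for a group $\Gamma$. Let $\pi\in\mathfrak S_b$ act on a tensor $y_1\otimes\dots\otimes y_b$ of homogeneous elements by permuting the factors and multiplying by the sign of the permutation induced on the factors of odd degree. This sign is multiplicative, so we have an action of $\mathfrak S_b$ on the total complex $(I^\bullet)^{\otimes b}$. For two factors the transposition is $\tau(x\otimes y)=(-1)^{|x||y|}y\otimes x$, where $|x|$ is the degree of $x$, and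
\[
d\tau(x\otimes y)=(-1)^{|x||y|}\big(dy\otimes x+(-1)^{|y|}y\otimes dx\big)=\tau\big(dx\otimes y+(-1)^{|x|}x\otimes dy\big)=\tau d(x\otimes y).
\]
An adjacent transposition on $b$ factors has the form $1\otimes\tau\otimes1$, so it is a chain map, and these generate $\mathfrak S_b$. As $\Gamma^b$ acts factorwise and preserves degrees, $(I^\bullet)^{\otimes b}$ is a complex of $F[\Gamma\wr\mathfrak S_b]$-modules. If $I^\bullet$ is a coresolution of $N$, then by the K\"unneth theorem the cohomology of $(I^\bullet)^{\otimes b}$ is $N^{\otimes b}$ in degree $0$, with the usual action because no signs occur in degree $0$. If the $I^l$ are projective, then each term is projective over $\Gamma^b$ by (P2).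

Let $I_a^\bullet$ be the minimal injective coresolution of $N_a$, and let
\[
\mathcal Y^\bullet=\bigotimes_a\big(P_a^{\otimes m_a}\otimes\mathrm{sgn}_{m_a}\big)\otimes\big((I_a^\bullet)^{\otimes b_a}\otimes\mathrm{sgn}_{b_a}\big),
\]
with $P_a$ placed in degree $0$. This is a complex of $FH$-modules with cohomology $X$ in degree $0$ and with terms projective over $B$. For the second point, let $Q^\bullet$ be the tensor product of the minimal injective coresolutions of $F$ over the groups $\mathfrak S_{m_a}$ and $\mathfrak S_{b_a}$. It is a coresolution of $F$ by projective $F[H/B]$-modules; inflate it to $H$ and put $W^\bullet=\mathcal Y^\bullet\otimes Q^\bullet$ with the diagonal action. By K\"unneth, $W^\bullet$ is a coresolution of $X$. Its terms are sums of modules $\mathcal Y^i\otimes Q^j$, each a summand of a sum of copies of $\mathcal Y^i\otimes F[H/B]\cong\mathrm{Ind}_B^H\mathrm{Res}_B\mathcal Y^i$, which is projective. So $W^\bullet$ is an injective coresolution. By multiplicativity of the size and Lemma~\ref{lem:norm}(c), (d), (e),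
\[
\|X\|\le2|W^\bullet|\le2\prod_a(\dim P_a)^{m_a}(3\|N_a\|)^{b_a}\cdot m_a!\,2^{m_a}\cdot b_a!\,2^{b_a}.
\]

\emph{Summation.} The factorials $m_a!\,b_a!$, the price of $Q^\bullet$, cancel against those in \eqref{eq:index}. With $\dim P_a\le(a-1)!$ and Lemma~\ref{lem:norm}(a),
\[
\frac{\|\mathrm{Ind}_H^{\mathfrak S_n}X\|}{n!}\le2\prod_a\Big(\frac2a\Big)^{m_a}(6\nu_a)^{b_a}.
\]
Since $p\mid n$, the last term of \eqref{eq:CE} vanishes and Lemma~\ref{lem:norm}(b) applies with $B$ there equal to $K(n)$ and $C_s=\Lambda^s(K)_{[n]}$. A configuration with $s$ parts receives the factor $2^{s-2}$, and $2\cdot2^{s-2}=\frac12\prod_a2^{m_a+b_a}$.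
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Suppose that $n/k$ is bounded. There are at most $n^{s-1}$ partitions of $n$ into $s$ parts, each P-part contributes a factor of order $1/k$, and so all configurations of P-parts together would contribute $n\cdot n^{s-1}k^{-s}=O(1)$ to $n\nu_n$. Badness saves a further factor $1/k$: a repeated size removes one free choice, and an N-part is small by induction.

\begin{lemma}\label{lem:bounded}
For each integer $\tau\ge1$ there is $C_\tau>0$ such that $n\nu_n\le C_\tau/k$ for all $k\ge2$ and all $n<(\tau+1)k$ with $p\mid n$.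
\end{lemma}

\begin{proof}
For $\tau=1$ we have $n<2k$, so $\mathcal C_n$ is empty and $\nu_n=0$; take $C_1=1$. Let $\tau\ge2$. A configuration in $\mathcal C_n$ has $s$ parts with $2\le s\le\tau$, each of size $a$ with $k\le a\le n-k<\tau k$. By induction (and $\nu_a=0$ for $p\nmid a$), $12\nu_a\le12C_{\tau-1}/(ak)\le12C_{\tau-1}/k^2$. Put $D=\max(4,12C_{\tau-1})$. In Proposition~\ref{prop:rec} every part contributes a factor at most $D/k$, and every N-part a factor at most $D/k^2$.

There are at most $2^sn^{s-1}$ configurations of degree $n$ with $s$ parts: choose $s-1$ sizes, which determine the last, and the types. Those with $b\ne0$ contribute to $n\nu_n$ at most $n\cdot2^sn^{s-1}D^sk^{-s-1}\le(2D(\tau+1))^s/k$.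

Those with $b=0$ have some $m_a\ge p\ge2$. There are at most $n^{s-2}$ of them: if $s=2$ both parts equal $n/2$, and if $s\ge3$ choose the repeated size and all but one of the other $s-2$ sizes. They contribute at most $n\cdot n^{s-2}(4/k)^s\le4^s(\tau+1)^{s-1}/k$.

Take $C_\tau=\sum_{s=2}^\tau\big((2D(\tau+1))^s+4^s(\tau+1)^{s-1}\big)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $p\nmid n$, then $\delta_n=0$ by Corollary~\ref{cor:proj}. Let $p\mid n$ and $n\ge k\ge\max(p,10)$. Lemma~\ref{lem:ses} for $0\to K(n)\to\mathrm{Lie}(n)\to\mathrm{Lie}(n)/K(n)\to0$ and Proposition~\ref{prop:codim} give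
\begin{equation}\label{eq:split}
\delta_n=\frac{c_0(\mathrm{Lie}(n))}{(n-1)!}\le\frac{\|K(n)\|+\dim(\mathrm{Lie}(n)/K(n))}{(n-1)!}\le n\nu_n+8e^{-n/(20k)} .
\end{equation}
Fix $\tau\ge2$, put $k=\lfloor n/\tau\rfloor$, and let $n$ be so large that $k\ge\max(p,10,\tau)$. Then $n/k\ge\tau$ and $n<\tau k+\tau\le(\tau+1)k$, so \eqref{eq:split} and Lemma~\ref{lem:bounded} give $\delta_n\le C_\tau/k+8e^{-\tau/20}$. As $n\to\infty$ also $k\to\infty$, so $\limsup\delta_n\le8e^{-\tau/20}$. This holds for every $\tau$, so $\delta_n\to0$.
\end{proof}

\section{The rate of convergence}\label{sec:rate}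

To obtain a rate from \eqref{eq:split}, the ratio $n/k$ must grow with $n$, so we need the dependence of the bound for $n\nu_n$ on $n/k$. We also want the full saving $k^{1-p}$ from a size repeated $p$ times.

\begin{proposition}\label{prop:rate}
There are $k_1$ and $C$, depending only on $p$, such that $n\nu_n\le Ck^{1-p}e^{10n/k}$ for all $k\ge k_1$ and all $n$ with $p\mid n$.
\end{proposition}

\begin{proof}
Counting configurations is now too crude. Instead we give each part of size $a$ the extra factor $\theta^a$, where $\theta=e^{-10/k}$. This costs $\theta^{-n}=e^{10n/k}$ and turns sums over configurations of all degrees into convergent products close to $1$. Let $k\ge16$. For $a\ge k$ put $\alpha_a=8\theta^a/a\le\frac12$ and $\beta_a=24\nu_a\theta^a$, and for a configuration $\omega=(m,b)$ put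
\[
w(\omega)=\prod_a\alpha_a^{m_a}\beta_a^{b_a},\qquad\tilde w(\omega)=\prod_a(\alpha_a/2)^{m_a}(\beta_a/2)^{b_a}\le w(\omega).
\]
Proposition~\ref{prop:rec}, multiplied by $\theta^n$, reads
\begin{equation}\label{eq:tilt}
\nu_n\theta^n\le\frac12\sum_{\omega\in\mathcal C_n}\tilde w(\omega)\qquad(p\mid n).
\end{equation}

\emph{Constants.} Let $\Pi=\prod_{a\ge k}(1-\alpha_a)^{-1}$, the sum of $w$ over all configurations with $b=0$, the empty one included. Since $1-e^{-y}\ge y/2$ for $0\le y\le1$, we have $1-\theta\ge5/k$ and $\sum_{a\ge k}\theta^a/a\le\theta^k/(k(1-\theta))\le e^{-10}/5$. Since $-\log(1-\alpha)\le2\alpha$ for $0\le\alpha\le\frac12$, we get $\log\Pi\le16e^{-10}/5<0.0002$, so $\Pi\le1.001$. Let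
\[
\eta=\sum_{a\ge k}\alpha_a^p\le8^p\sum_{a\ge k}a^{-p}\le8^p\Big(k^{-p}+\frac{k^{1-p}}{p-1}\Big)\le2\cdot8^pk^{1-p},
\]
and choose $k_1\ge16$ with $\eta\le10^{-5}$ for $k\ge k_1$. Finally let $V_t=\sum_{k\le a\le t}\beta_a$ and $\Psi_t=\prod_{k\le a<t}(1-\beta_a)^{-1}$. If $V_{t-1}\le\frac12$, then $\Pi\Psi_t$ is the sum of $w$ over all configurations whose N-parts are smaller than $t$, and $\prod(1-\beta_a)\ge1-\sum\beta_a$ gives
\begin{equation}\label{eq:Psi}
\Psi_t\le\frac1{1-V_{t-1}}\le1+V_{t-1}+2V_{t-1}^2\le1+2V_{t-1}.
\end{equation}

\emph{Step 1: $V_t\le20\eta$ for all $t$.} We use induction on $t$, starting from $V_{k-1}=0$. Let $V=V_{t-1}\le20\eta\le\frac12$. Sum \eqref{eq:tilt} over the multiples $n\le t$ of $p$. All parts of a configuration in $\mathcal C_n$ are smaller than $n$, so $V_t$ is at most $12$ times the sum of $w$ over the bad configurations with at least two parts and all N-parts smaller than $t$. Those with $b=0$ arise from a configuration of P-parts by adding $p$ parts of some size $a$, so they sum to at most $\eta\Pi$. Those with $b\ne0$ sum to $\Pi\Psi_t-\Pi-V$,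 where $\Pi$ removes the configurations with $b=0$ and $V$ those consisting of a single N-part. By \eqref{eq:Psi},
\[
V_t\le12\big[(\Pi-1)V+2\Pi V^2+\Pi\eta\big]\le12\big[0.02+2.002\cdot400\cdot10^{-5}+1.001\big]\eta\le20\eta .
\]

\emph{Step 2: a pointwise bound.} Step 1 bounds $\nu_n\theta^n$, but we need $n\nu_n\theta^n$. The extra factor is handled by distributing $n=\sum_aa(m_a+b_a)$ over the parts and letting each size $a$ cancel against the factor of one part of that size, which is then removed. Fix $n$ with $p\mid n$, let $\mu=\max_{a<n}a\nu_a\theta^a$ and $\Psi=\Psi_n$, so that $\Psi-1\le40\eta\le0.0004$. Since $l\le2^{l-1}$ for $l\ge1$, we have for $m_a\ge1$, respectively $b_a\ge1$ and $a<n$,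
\begin{equation}\label{eq:remove}
am_a\Big(\frac{\alpha_a}2\Big)^{m_a}=4\theta^a\,\frac{m_a}{2^{m_a-1}}\,\alpha_a^{m_a-1}\le4\alpha_a^{m_a-1},\qquad ab_a\Big(\frac{\beta_a}2\Big)^{b_a}\le12\mu\,\beta_a^{b_a-1}.
\end{equation}
So for $\omega$ of degree $h\ge 1$ with N-parts smaller than $n$, the product $h\,\tilde w(\omega)$ is at most the sum of $4w(\omega')$ over the $\omega'$ obtained by removing a P-part, plus the sum of $12\mu\,w(\omega')$ over the $\omega'$ obtained by removing an N-part. Given $h$ and the type of the removed part, $\omega'$ determines $\omega$, since the removed part has size $h-|\omega'|$. Hence each $\omega'$ occurs at most once for each type when we sum over $\omega$ of degree $h$.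

(i) \emph{Configurations in $\mathcal C_n$ with $b\ne0$.} After removal of a P-part, $\omega'$ still has an N-part; after removal of an N-part, $\omega'$ is nonempty; and all N-parts are smaller than $n$. As $\Pi\Psi-1\le1.001\cdot1.0004-1\le0.002$, the contribution to $n\nu_n\theta^n$ is at most
\[
\tfrac12\big[4\Pi(\Psi-1)+12\mu(\Pi\Psi-1)\big]\le81\eta+0.012\mu .
\]

(ii) \emph{Configurations in $\mathcal C_n$ with $b=0$.} Removing $p$ parts of a size $a$ with $m_a\ge p$, the contribution is at most
\[
\frac12\sum_{a\ge k}\Big(\frac{\alpha_a}2\Big)^p\sum_{|\omega|=n-pa}\big(pa+|\omega|\big)\tilde w(\omega),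
\]
where $\omega$ runs over configurations of P-parts. For the terms with $pa$, note that $pa(\alpha_a/2)^p\le p4^pa^{1-p}\le p4^pk^{1-p}$ and that $\omega$ determines $a$; they sum to at most $\frac12p4^pk^{1-p}\Pi\le p4^pk^{1-p}$. For the terms with $|\omega|$, the removal argument gives $h\sum_{|\omega|=h}\tilde w(\omega)\le4\Pi$ for each $h$; they sum to at most $\frac12\eta\cdot4\Pi\le4\eta$.

Altogether $n\nu_n\theta^n\le0.012\mu+85\eta+p4^pk^{1-p}\le0.012\mu+C_0k^{1-p}$ with $C_0=170\cdot8^p+p4^p$. By induction on $n$, $n\nu_n\theta^n\le2C_0k^{1-p}$ for all $n$: the left side is $0$ if $p\nmid n$, and otherwise it is at most $(0.024+1)C_0k^{1-p}$. Take $C=2C_0$.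
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(a)]
We may assume $p\mid n$. By \eqref{eq:split} and Proposition~\ref{prop:rate}, for $n\ge k\ge\max(k_1,p,10)$,
\[
\delta_n\le Ck^{1-p}e^{10n/k}+8e^{-n/(20k)} .
\]
If $n/k$ is about $c\log n$, the two terms are about $n^{-(p-1)+10c}$ and $n^{-c/20}$, and the exponents agree for $c=20(p-1)/201$. Take this $c$ and $k=\lceil n/(c\log n)\rceil$; for large $n$ the conditions on $k$ hold. We have $n/k\le c\log n$. From $k\le n/(c\log n)+1$ we get $n/k\ge c\log n-(c\log n)^2/(n+c\log n)\ge c\log n-1$ once $(c\log n)^2\le n$. So the first term is at most $C(c\log n)^{p-1}n^{-(p-1)+10c}=C(c\log n)^{p-1}n^{-(p-1)/201}$, and the second is at most $8e^{1/20}n^{-c/20}=8e^{1/20}n^{-(p-1)/201}$. The range of $n$ where this applies depends only on $p$. For the finitely many other $n\ge2$ use $\delta_n\le1$ and enlarge $A_p$.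
\end{proof}

\section{A lower bound for the non-projective part}\label{sec:lower}

A projective module is free over every subgroup of order $p$. We compare this with the value of the ordinary character $\chi$ of $\mathrm{Lie}_{\mathbb C}(n)$, the Lie module over $\mathbb C$, on a fixed-point-free element of order $p$. We use Klyachko's theorem: $\mathrm{Lie}_{\mathbb C}(n)\cong\mathrm{Ind}_{C_n}^{\mathfrak S_n}\xi$, where $C_n$ is generated by an $n$-cycle and $\xi$ is a faithful linear character of $C_n$.

\begin{proof}[Proof of Theorem~\ref{thm:quant}(b)]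
The case $p\nmid n$ is Corollary~\ref{cor:proj}. Let $p\mid n$, and let $g\in\mathfrak S_n$ be a product of $n/p$ disjoint $p$-cycles.

\emph{The character value.} An element of order $d$ in $C_n$ is a product of $n/d$ disjoint $d$-cycles. So the elements of $C_n$ conjugate to $g$ are its $p-1$ elements of order $p$, and $\xi$ maps them to the primitive $p$-th roots of unity, whose sum is $-1$. The centralizer of $g$ has order $p^{n/p}(n/p)!$. The formula for induced characters gives
\[
\chi(g)=\frac{p^{n/p}(n/p)!}{n}\cdot(-1)=-p^{n/p-1}(n/p-1)! .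
\]
The powers $g,\dots,g^{p-1}$ have the same cycle type, hence the same character value.

\emph{The rank of the norm element.} Let $\Sigma=1+g+\dots+g^{p-1}$. By Lemma~\ref{lem:basis}, $\Sigma$ acts on the Lie modules over $F$ and over $\mathbb C$ by the same integer matrix. A minor that is nonzero in $F$ is a nonzero integer, so the rank $r_F$ over $F$ is at most the rank $r_{\mathbb C}$ over $\mathbb C$. Over $\mathbb C$ the element $\Sigma/p$ is idempotent, so its rank is its trace: $p\,r_{\mathbb C}=(n-1)!+(p-1)\chi(g)$.

Let $P=\mathrm{Lie}^{\max}(n)$. By (P2) and (P4) it is free over $F\langle g\rangle$, of rank $\dim P/p$. On $F\langle g\rangle$ multiplication by $\Sigma$ has the one-dimensional image $F\Sigma$, so $\Sigma$ has rank $\dim P/p$ on $P$. Therefore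
\[
\dim P\le p\,r_F\le p\,r_{\mathbb C}=(n-1)!-(p-1)\,p^{n/p-1}(n/p-1)! ,
\]
and $(n-1)!\,\delta_n=(n-1)!-\dim P\ge(p-1)p^{n/p-1}(n/p-1)!\ge p^{n/p-1}(n/p-1)!$.
\end{proof}

\begin{remark}
The exponent $(p-1)/201$ has not been optimized, and we do not claim that the upper bound in (a) and the lower bound in (b) are of matching size.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BLT}
Roger M. Bryant, Kay Jin Lim and Kai Meng Tan,
\emph{Asymptotic behaviour of Lie powers and Lie modules},
arXiv:1009.0974 (2010).

\bibitem{CE}
Cartan and Eilenberg,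
\emph{Homological Algebra}.

\end{thebibliography}
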